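# A frequently hypercyclic $C_0$-group whose inverse semigroup is not frequently hypercyclic

## Two theorems on a group and its inverse

Let $m$ denote Lebesgue measure, and for a measurable set $S\subseteq[0,\infty)$ put
$$\underline{\mathrm{dens}}(S)=\liminf_{t\to\infty}\frac{m(S\cap[0,t])}{t},\qquad \overline{\mathrm{dens}}(S)=\limsup_{t\to\infty}\frac{m(S\cap[0,t])}{t},\qquad \overline{\mathrm{ld}}(S)=\limsup_{t\to\infty}\frac1{\log t}\int_{S\cap[1,t]}\frac{ds}{s}.$$
These are the lower density, the upper density and the upper logarithmic density of $S$.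

**Theorem A.** There are a separable Banach space $E$ and a $C_0$-group $(T(t))_{t\in\mathbb R}$ on $E$ such that

1. $(T(t))_{t\ge0}$ is frequently hypercyclic;
2. for every hypercyclic vector $x$ of $(T(-t))_{t\ge0}$ and every $r>0$, $\overline{\mathrm{ld}}\{t\ge0:\|T(-t)x\|\le r\}=0$. In particular $\underline{\mathrm{dens}}\{t\ge0:\|T(-t)x\|<1\}=0$, so $(T(-t))_{t\ge0}$ is not frequently hypercyclic.

**Theorem B.** Let $(T(t))_{t\in\mathbb R}$ be a $C_0$-group on a separable Fréchet space $E$ with $(T(t))_{t\ge0}$ frequently hypercyclic. Then there is a residual set of $y\in E$ such that for every nonempty open $U\subseteq E$ both $\{t\ge0:T(t)y\in U\}$ and $\{t\ge0:T(-t)y\in U\}$ have positive upper density.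

These theorems answer a question posed by Belkacem Chaouchi, Marko Kostić, Stevan Pilipović and Daniel Velinov in "$f$-Frequently hypercyclic $C_{0}$-semigroups on complex sectors", arXiv:1808.01255 (2018). For a $C_0$-group on a separable Fréchet space, are the following equivalent?

* (i) $(T(t))_{t\ge0}$ is frequently hypercyclic;
* (ii) $(T(-t))_{t\ge0}$ is frequently hypercyclic;
* (iii) some single $x$ is a frequently hypercyclic vector for both semigroups.

The implications (iii)$\Rightarrow$(i) and (iii)$\Rightarrow$(ii) are trivial. By Theorem A nothing else holds in general, even on Banach spaces: for that group (i) holds, while (ii), and hence (iii), fails. Replacing $T(t)$ by $T(-t)$ gives a group for which (ii) holds while (i) and (iii) fail. Theorem B says what does survive in the backward direction: positive upper density of returns, with one common vector for both directions. Theorem A(2) shows that this cannot be improved to positive lower density, nor even to positive upper logarithmic density. Whether (i) and (ii) together imply (iii) is not decided here.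

## Orbits, visiting times and three densities

Throughout, $E$ is a separable infinite-dimensional Fréchet space over $\mathbb K\in\{\mathbb R,\mathbb C\}$ (a complete metrizable locally convex space), and $\mathbb N=\{1,2,\dots\}$.

**Definition.** A $C_0$-semigroup on $E$ is a family $(S(t))_{t\ge0}$ of continuous linear operators with $S(0)=I$, $S(s+t)=S(s)S(t)$, and $t\mapsto S(t)x$ continuous for every $x$. A $C_0$-group is the same with $t\in\mathbb R$. A vector $x$ is hypercyclic for $(S(t))_{t\ge0}$ if $\{S(t)x:t\ge0\}$ is dense. It is frequently hypercyclic if for every nonempty open $U$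
$$\underline{\mathrm{dens}}\{t\ge0:S(t)x\in U\}>0 .$$
A semigroup is (frequently) hypercyclic if it has a (frequently) hypercyclic vector.

The visiting set $\{t\ge0:S(t)x\in U\}$ is relatively open in $[0,\infty)$, hence measurable. A frequently hypercyclic vector is hypercyclic, and its visiting sets are unbounded.

For plain hypercyclicity the analogue of the question has a positive answer: by a result of Desch, Schappacher and Webb for separable Banach spaces, which also holds in separable Fréchet spaces, $(T(t))_{t\ge0}$ is hypercyclic if and only if $(T(-t))_{t\ge0}$ is, if and only if some $x$ has both half-orbits dense. In particular the backward semigroup in Theorem A does have hypercyclic vectors, so part 2 is not a statement about the empty set.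

**How the densities compare.** For every measurable $S\subseteq [0,\infty)$,
$$\underline{\mathrm{dens}}(S)\le\overline{\mathrm{ld}}(S). \tag{1}$$
To see this, put $M(t)=m(S\cap[0,t])$. This function is Lipschitz with $M'=1_S$ almost everywhere, so integration by parts is allowed. If $0<\delta<\underline{\mathrm{dens}}(S)$, choose $t_0\ge1$ with $M(t)\ge\delta t$ for $t\ge t_0$. Then, using $0\le M(t)\le t$,
$$\int_{S\cap[t_0,t]}\frac{ds}s=\frac{M(t)}t-\frac{M(t_0)}{t_0}+\int_{t_0}^t\frac{M(s)}{s^2}\,ds\ \ge\ -1+\delta\log\frac t{t_0}.$$
Dividing by $\log t$ and letting $t\to\infty$ gives $\overline{\mathrm{ld}}(S)\ge\delta$.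

We also use that shifts do not change lower density: for $r\ge0$, the set $(S-r)\cap[0,\infty)$ has measure $M(t+r)-M(r)$ in $[0,t]$, so its lower density is again $\underline{\mathrm{dens}}(S)$.

**Example.** Let $S=\bigcup_{j\ge0}[8^j,2\cdot8^j]$. At $t=8^j$ the ratio $M(t)/t$ is $\frac{8^j-1}{7\cdot8^j}\to\frac17$, and at $t=2\cdot8^j$ it is $\frac{8^{j+1}-1}{7\cdot2\cdot8^j}\to\frac47$. Between consecutive such times the ratio is monotone, so $\underline{\mathrm{dens}}(S)=\frac17$ and $\overline{\mathrm{dens}}(S)=\frac47$. Each block contributes $\log2$ to $\int ds/s$, and there is one block per factor $8$, so $\overline{\mathrm{ld}}(S)=\frac{\log2}{\log8}=\frac13$.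

**Example.** Let $S=\bigcup_{k\ge1}[4^{k^2},2\cdot4^{k^2}]$. At $t=2\cdot4^{k^2}$ we have $M(t)/t\ge\frac12$, so $\overline{\mathrm{dens}}(S)\ge\frac12$. Up to time $t\geq 4$ there are at most $\sqrt{\log t/\log4}$ blocks, each contributing at most $\log2$ to $\int ds/s$, so $\overline{\mathrm{ld}}(S)=0$. By (1) also $\underline{\mathrm{dens}}(S)=0$. Thus positive upper density is compatible with zero upper logarithmic density, and there is no conflict between Theorems A and B.

## Retracing the orbit: the proof of Theorem B

If you try to prove (i)$\Rightarrow$(ii), the natural start is this. Let $u$ be frequently hypercyclic for the forward semigroup and put $y=T(r)u$. The backward orbit of $y$ retraces the forward orbit of $u$: $T(-s)y=T(r-s)u$ for $0\le s\le r$. Hence during $[0,r]$ the backward orbit of $y$ visits each open set for exactly as long as the forward orbit of $u$ does. After time $r$ the backward orbit of $y$ is the backward orbit of $u$, about which we know nothing.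

A Baire category argument turns these windows $[0,r]$ into information about one vector. It produces a vector with good windows $[0,t]$ for arbitrarily large $t$, so it controls a limsup. To control the liminf we would need good windows $[0,t]$ for all large $t$. Retracing does not supply that, since $y=T(r)u$ is controlled only up to time $r$. Here is the argument, as far as it goes.

Let $u$ be frequently hypercyclic for $(T(t))_{t\ge0}$, let $(O_k)_{k\ge1}$ be a countable base of nonempty open sets of $E$, and put $\delta_k=\underline{\mathrm{dens}}\{t\ge0:T(t)u\in O_k\}>0$. For $k,N\in\mathbb N$ and $\sigma\in\{1,-1\}$ let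
$$G^\sigma_{k,N}=\bigcup_{t>N}\Big\{y\in E:\ m\{s\in[0,t]:T(\sigma s)y\in O_k\}>\tfrac{\delta_k}2\,t\Big\}.$$

**Step 1: each $G^\sigma_{k,N}$ is open.** Fix $t$. We show that $y\mapsto m\{s\in[0,t]:T(\sigma s)y\in O_k\}$ is lower semicontinuous; then each set in the union is open. As $E$ is metrizable, sequences suffice. Let $y_l\to y$. For each $s$, if $T(\sigma s)y\in O_k$, then $T(\sigma s)y_l\in O_k$ for all large $l$, because $T(\sigma s)$ is continuous and $O_k$ is open. Hence $1_{O_k}(T(\sigma s)y)\le\liminf_l1_{O_k}(T(\sigma s)y_l)$. Integrating over $s\in[0,t]$ and applying Fatou's lemma gives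
$$m\{s\in[0,t]:T(\sigma s)y\in O_k\}\le\liminf_{l}\,m\{s\in[0,t]:T(\sigma s)y_l\in O_k\}.$$

**Step 2: each $G^\sigma_{k,N}$ is dense.** Let $W\ne\emptyset$ be open; we find a point of $G^{\sigma}_{k,N}$ in $W$. The set $\{r\ge0:T(r)u\in W\}$ is unbounded, because it has positive lower density. Since $\frac{\delta_k}2<\delta_k$, we can choose $r>N$ in it so large that $m\{v\in[0,r]:T(v)u\in O_k\}>\frac{\delta_k}2r$. Put $y=T(r)u\in W$.

For $\sigma=-1$, the substitution $v=r-s$ gives
$$m\{s\in[0,r]:T(-s)y\in O_k\}=m\{s\in[0,r]:T(r-s)u\in O_k\}=m\{v\in[0,r]:T(v)u\in O_k\}>\tfrac{\delta_k}2r,$$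
so $y\in G^{-1}_{k,N}$, with $t=r>N$.

For $\sigma=1$, the set $\{s\ge0:T(s)y\in O_k\}=(\{v\ge0:T(v)u\in O_k\}-r)\cap[0,\infty)$ is a shift of a set of lower density $\delta_k$, so its lower density is $\delta_k>\frac{\delta_k}2$. Hence the defining inequality holds for all large $t$, and $y\in G^1_{k,N}$.

**Step 3: intersect.** By the Baire category theorem in the complete metrizable space $E$, the countable intersection $\bigcap_{k,N}(G^1_{k,N}\cap G^{-1}_{k,N})$ is residual. Let $y$ be in it. For each $k$ and $\sigma$, and for every $N$, there is $t>N$ with $m\{s\in[0,t]:T(\sigma s)y\in O_k\}>\frac{\delta_k}2t$. So $\overline{\mathrm{dens}}\{s\ge0:T(\sigma s)y\in O_k\}\ge\frac{\delta_k}2>0$. Every nonempty open $U$ contains some $O_k$, and Theorem B is proved. $\blacksquare$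

The idea of this argument is that of Bayart and Ruzsa, who proved for single operators that the inverse of an invertible frequently hypercyclic operator is upper frequently hypercyclic. The proof above is complete and does not rely on their result.

## Translations on one weighted line

We now look for a counterexample among translation groups. Let $\varphi:\mathbb R\to[0,\infty)$ be $1$-Lipschitz with $\varphi(0)=0$, put $\omega=e^{-\varphi}$, and let $E_\omega$ be the space of continuous $f:\mathbb R\to\mathbb K$ with $\omega f\in C_0(\mathbb R)$, normed by $\|f\|=\sup_s\omega(s)|f(s)|$. Put $(T(t)f)(s)=f(s+t)$. (That this is a $C_0$-group is the case of one line in the verification made below.) For $t>0$ the operator $T(t)$ moves the graph to the left and $T(-t)$ moves it to the right.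

The simplest weights already rule out two choices.

* If $\omega$ is even, the reflection $(Rf)(s)=f(-s)$ is an isometry with $RT(t)R^{-1}=T(-t)$. Then $x$ is frequently hypercyclic for $(T(t))_{t\ge0}$ exactly when $Rx$ is for $(T(-t))_{t\ge0}$, and (i)$\Leftrightarrow$(ii). So the weight must be asymmetric.
* Let $\omega(s)=e^{-|s|}$ for $s<0$ and $\omega=1$ on $[0,\infty)$. If $x$ had a dense forward orbit, there would be times $n<m$ with $\|T(n)x\|<\frac12$ and $|x(m)|=|(T(m)x)(0)|>1$ (the visiting sets of a dense orbit are unbounded: $[0,N]$ gives only a compact piece of orbit, and removing a compact set from a nonempty open set leaves a nonempty open set, as $E_\omega$ is infinite-dimensional). But $\|T(n)x\|\ge\omega(m-n)|x(m)|>1$, a contradiction. So $\omega$ must come close to $0$ on the positive side.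

This suggests keeping $\omega(s)=e^{-|s|}$ for $s<0$, so that the forward motion forgets whatever has passed to the left of $0$, and making $\omega$ small on part of $[0,\infty)$. How large must that part be, and does it leave room for the backward semigroup to fail?

*Why the backward semigroup might fail.* Let $x$ be hypercyclic for $(T(-t))_{t\ge0}$. Then some value $|x(-\tau)|$ with $\tau\ge0$ is large. After time $t\ge\tau$ this value sits at the point $t-\tau\ge0$, so
$$\|T(-t)x\|\ge\omega(t-\tau)\,|x(-\tau)| . \tag{2}$$
Thus $\|T(-t)x\|$ can be small only if $t-\tau$ lies in the part of $[0,\infty)$ where $\omega$ is small. If that part had lower density $0$, the backward semigroup would not be frequently hypercyclic.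

*Why one line does not allow this.* Suppose $x$ is frequently hypercyclic for $(T(t))_{t\ge0}$. Let $R=\{t\ge0:|x(t)|>1\}$. Since $x(t)=(T(t)x)(0)$, this is the visiting set of the nonempty open set $\{f:|f(0)|>1\}$, so $\delta:=\underline{\mathrm{dens}}(R)>0$. Let $\eta>0$ and choose $n\ge0$ with $\|T(n)x\|<\eta$. For every $s\ge0$ with $n+s\in R$,
$$\omega(s)<\omega(s)|x(n+s)|=\omega(s)|(T(n)x)(s)|\le\|T(n)x\|<\eta .$$
Hence $\{s\ge0:\omega(s)<\eta\}\supseteq(R-n)\cap[0,\infty)$, and
$$\underline{\mathrm{dens}}\{s\ge0:\omega(s)<\eta\}\ge\delta\qquad\text{for every }\eta>0, \tag{3}$$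
with one $\delta$ for all $\eta$. This is the point where one line is not enough: however large the value $|x(-\tau)|$ used in (2), the set of times at which (2) permits $\|T(-t)x\|$ to be small has lower density at least $\delta$, and (2) does not yield lower density $0$.

## Countably many lines, used ever more rarely

Take countably many lines, indexed by $q\in\mathbb N$, each with its own weight $\omega_q$, and let all of them be translated simultaneously. The computation leading to (3) can be made on each line separately. On line $q$ it involves the set $\{t\ge0:|x_q(t)|>1\}$, with some lower density $\delta_q>0$, and now nothing prevents $\delta_q\to0$. The estimate (2), on the other hand, may be applied on whichever line we like. If on line $q$ the weight equals $1$ off a set $Z_q$ whose density tends to $0$ as $q\to\infty$, then using (2) on line $q$ for every $q$ gives density $0$.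

So the plan is as follows. Enumerate the target functions as $g_1,g_2,\dots$, where $g_p$ lives only on the lines $1,\dots,p$. Reserve for $g_p$ a set $A_p$ of times, of positive lower density, and let
$$u=\sum_{p\ge1}\sum_{n\in A_p}T(-n)g_p .$$
After time $n\in A_p$ we see $g_p$ at the origin, and copies of other targets $g_{p'}$ around the points $m-n$, with $m\in A_{p'}$. These copies must be invisible. For $m<n$ the weight $e^{-|s|}$ on the negative side does it. For $m>n$ the weights $\omega_q$ with $q\le p'$ must be small near $m-n$. Line $q$ therefore has to accommodate only the targets $g_{p'}$ with $p'\ge q$.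

To keep the set of differences $m-n$ thin, the times are organized in blocks $[8^j,2\cdot8^j]$, each block devoted to a single target: block $j$ serves target $p=v_2(j)$, where $v_2$ is the $2$-adic valuation (blocks with odd $j$ stay empty). Two kinds of positive differences arise.

* Within a block of type $p$ we use only multiples of a large number $d_p$, so the differences are multiples of $d_p$. We put a small well into the weights $\omega_q$, $q\le p$, at every positive multiple of $d_p$.
* If $m$ is in block $j'$ and $n$ is in an earlier block, then $m-n$ is comparable to $8^{j'}$. We put one huge well around $[\frac34 8^{j'},2\cdot8^{j'}]$ into the weights $\omega_q$ with $q\le v_2(j')$, that is, with $2^q\mid j'$.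

On line $q$, the small wells have density at most $\sum_{p\ge q}2^{-p}$ if $d_p$ is well chosen, and the huge wells occur only for $2^q\mid j$. The upper density does not see that huge wells are rare: a well filling $(\frac12 8^j,3\cdot8^j)$ has proportion at least $\frac56$ of $[0,3\cdot8^j]$, so the upper density of the wells on each line is at least $\frac56$. Logarithmic density does see it, because each huge well costs at most $\log6$ and there is only one per factor $8^{2^q}$.

## The weights, the space and the group

For $p\ge1$ put $d_p=16p\,2^p\in\mathbb N$, so that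
$$4p\le\tfrac12d_p . \tag{4}$$
For $j\ge1$ put $V_j=(\frac12 8^j,3\cdot8^j)$ and $\theta_j(s)=\mathrm{dist}(s,\mathbb R\setminus V_j)$. For $q\ge1$ define $\omega_q=e^{-\varphi_q}$, where
$$\varphi_q(s)=\begin{cases}|s|,& s<0,\\[2pt] \max\Big\{\displaystyle\sup_{p\ge q,\,i\ge1}\big(4p-|s-i d_p|\big)_+\,,\ \sup_{j\ge1,\,2^q\mid j}\theta_j(s)\Big\},& s\ge0.\end{cases}$$

**Example.** We have $d_1=32$, $d_2=128$, $d_3=384$. The first block of type $1$ is block $j=2$, the interval $[64,128]$, in which the multiples of $32$ are $64,96,128$. Their positive differences are $32$ and $64$. On line $1$ there is a small well of depth $4$ centered at $32$, and $\varphi_1(32)=4$: the wells centered at $128i$, $384i$, and so on are too far away, and $V_2=(32,192)$ does not contain $32$. At $64$ the huge well $V_2$ gives $\varphi_1(64)=\theta_2(64)=32$. On line $2$ the weight has noticed none of this: its first small well is centered at $128$ with radius $8$, its first huge well is $V_4=(2048,12288)$, and $\varphi_2(32)=\varphi_2(64)=0$.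

**Step 1: $\varphi_q$ is finite, nonnegative and $1$-Lipschitz, with $\varphi_q(0)=0$.** If $(4p-|s-id_p|)_+\ne0$, then by (4) $s>id_p-4p\ge\frac12id_p$. For $s$ in a bounded set this leaves finitely many pairs $(p,i)$, since $d_p\to\infty$. Likewise $\theta_j(s)\ne0$ forces $s>\frac12 8^j$. So on bounded sets only finitely many terms are nonzero. Each term is $1$-Lipschitz and nonnegative, and hence so is the maximum on $[0,\infty)$. At $s=0$ all terms vanish, as $d_p>4p$ and $0\notin V_j$. Thus the two branches fit together at $0$, and $\varphi_q$ is $1$-Lipschitz on $\mathbb R$. Consequently $0<\omega_q\le1$, $\omega_q(0)=1$, and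
$$\omega_q(s+k)\le e^{|k|}\omega_q(s)\qquad(s,k\in\mathbb R). \tag{5}$$

**Step 2: the space.** Let $\Omega=\mathbb N\times\mathbb R$, a second countable locally compact Hausdorff space, and write functions on it as $f=(f_q)_{q\ge1}$. Write $\omega(q,s)=\omega_q(s)$, a continuous positive function on $\Omega$. Let $E$ be the space of continuous $f:\Omega\to\mathbb K$ with $\omega f\in C_0(\Omega)$, normed by
$$\|f\|=\sup_{q,s}\omega_q(s)|f_q(s)| .$$
The map $f\mapsto\omega f$ is a linear isometry of $E$ onto $C_0(\Omega)$, with inverse $h\mapsto h/\omega$. So $E$ is a separable infinite-dimensional Banach space. The map takes $C_c(\Omega)$ onto itself, so $C_c(\Omega)$ is dense in $E$.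

**Step 3: the group.** Put $(T(t)f)_q(s)=f_q(s+t)$. By (5), $\omega_q(s)\le e^{|t|}\omega_q(s+t)$, so
$$\omega_q(s)|(T(t)f)_q(s)|\le e^{|t|}\,\omega_q(s+t)|f_q(s+t)| .$$
The right-hand side is $e^{|t|}$ times a translate of $|\omega f|\in C_0(\Omega)$. So $T(t)f\in E$ and
$$\|T(t)\|\le e^{|t|}\qquad(t\in\mathbb R). \tag{6}$$
The group law is clear. For $f\in C_c(\Omega)$ the function $f$ is uniformly continuous, so $T(t)f\to f$ uniformly as $t\to0$, and hence in $E$ because $\omega\le1$. Since $C_c(\Omega)$ is dense and the $T(t)$, $|t|\le1$, are uniformly bounded, $T(t)f\to f$ for all $f\in E$. With the group law and (6) this gives continuity of $t\mapsto T(t)f$ everywhere. So $(T(t))_{t\in\mathbb R}$ is a $C_0$-group. Keeping a single line in Steps 2 and 3 gives the claim made earlier about $E_\omega$.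

## The forward semigroup: a frequently hypercyclic vector

**Step 1: the targets.** We want a sequence that is dense, repeats itself, and grows slowly in support and size. For $l\in\mathbb N$ the space of $f\in C_c(\Omega)$ supported in $\{1,\dots,l\}\times[-l,l]$ is separable in the uniform norm. The union of countable dense subsets of these spaces, together with $0$, is a countable set $G\ni0$ such that every $f\in C_c(\Omega)$ is a uniform limit of elements of $G$. Since $\omega\le1$ and $C_c(\Omega)$ is dense in $E$, the set $G$ is dense in $E$.

Take a sequence listing every element of $G$ infinitely often, and replace its $p$-th term by $0$ unless that term is supported in $\{1,\dots,p\}\times[-p,p]$ and bounded by $2^p$. Call the result $(g_p)_{p\ge1}$. A given element of $G$ satisfies these constraints for all large $p$, so it still occurs infinitely often.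

**Step 2: how visible is a displaced target?** For $k\in\mathbb R$ let $N_p(k)=\|T(-k)g_p\|$, the size of a copy of $g_p$ centered at $k$. The function $T(-k)g_p$ is supported on lines $q\le p$ and in $|s-k|\le p$, where $\omega_q(s)\le e^p\omega_q(k)$ by (5). Therefore
$$N_p(k)\le2^pe^p\max_{q\le p}\omega_q(k)\le e^{2p}\max_{q\le p}\omega_q(k). \tag{7}$$
Let $J_p=\{j\ge1:v_2(j)=p\}$. If $j\in J_p$, then $j\ge2^p>p$ and $j\ge2$, so
$$2p+j\le3j\le\tfrac14 8^j . \tag{8}$$
(The last inequality reads $6\le16$ for $j=2$, and passing from $j$ to $j+1$ multiplies the right side by $8$ and the left side by at most $\frac32$.) Also $2^q\mid j$ for all $q\le p$. We obtain three estimates.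

* (a) If $k=id_p$ with $i\ge1$, then $N_p(k)\le e^{-2p}$. Indeed, for every $q\le p$ the term $(p,i)$ occurs in $\varphi_q$, so $\varphi_q(k)\ge4p$, and (7) gives $e^{2p-4p}$.
* (b) If $k\le0$, then $N_p(k)\le e^{2p-|k|}$, because $\varphi_q(k)=|k|$ for all $q$.
* (c) If $j\in J_p$ and $k\in[\frac34 8^j,2\cdot8^j]$, then $N_p(k)\le e^{-j}$. Indeed $k-\frac12 8^j\ge\frac14 8^j$ and $3\cdot8^j-k\ge8^j$, so $\theta_j(k)\ge\frac14 8^j$. Since $2^q\mid j$ for every $q\le p$, we get $\varphi_q(k)\ge\frac14 8^j$ for these $q$, and (7) and (8) give $N_p(k)\le e^{2p-8^j/4}\le e^{-j}$.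

**Step 3: the vector $u$.** Let
$$A_p=\bigcup_{j\in J_p}\big(d_p\mathbb N\cap[8^j,2\cdot8^j]\big),\qquad u=\sum_{p\ge1}\sum_{n\in A_p}T(-n)g_p , \tag{9}$$
and call $[8^j,2\cdot8^j]$ block $j$. Blocks are pairwise disjoint, and block $j$ contains only elements of $A_{v_2(j)}$ (none if $j$ is odd). We must show that the series converges.

The supports of the summands are pairwise disjoint. The summand $T(-n)g_p$ is supported in $|s-n|\le p$. Within one block of type $p$ the centers are at least $d_p>2p$ apart. For blocks $j<j'$ of types $p=v_2(j)<j$ and $p'=v_2(j')<j'$ the centers are at least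
$$8^{j'}-2\cdot8^j\ge8^{j'}-2\cdot8^{j'-1}=6\cdot8^{j'-1}>2j'>p+p'$$
apart. Because of this disjointness, the norm of a finite sum of summands is the maximum of their norms. If $n$ is in block $j\in J_p$, then $n\in[\frac34 8^j,2\cdot8^j]$, so by (c) the summand has norm $N_p(n)\le e^{-j}$. Each block has finitely many summands. Hence a finite sum of summands from blocks $\ge j_0$ has norm at most $e^{-j_0}$, the Cauchy criterion holds, and the series converges in $E$, in any order.

**Step 4: $\|T(n)u-g_p\|\le e^{-p}$ for all $n\in A_p$.** This says that every time in $A_p$ is a good visit to $g_p$. Let $n$ be in block $j\in J_p$. Then $T(n)u-g_p$ is the sum of the functions $T(-(m-n))g_{p'}$ with $m\in A_{p'}$ and $(p',m)\ne(p,n)$. They still have disjoint supports, being translates of the previous ones by a common amount. So $\|T(n)u-g_p\|$ is the supremum of the numbers $N_{p'}(m-n)$. There are three cases.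

* $m$ is in the same block. Then $p'=p$ and $m-n=id_p$ with $i\ne0$. If $i>0$, (a) gives at most $e^{-2p}$. If $i<0$, (b) gives at most $e^{2p-d_p}\le e^{-2p}$, as $d_p\ge4p$.
* $m$ is in a later block $j'>j$, $j'\in J_{p'}$. Since $2\cdot8^j\le\frac14 8^{j'}$, we have $\frac34 8^{j'}\le m-n\le2\cdot8^{j'}$, and (c), applied to $p'$ and $j'$, gives at most $e^{-j'}\le e^{-j}$.
* $m$ is in an earlier block $j'<j$, $j'\in J_{p'}$. Then $m-n\le2\cdot8^{j'}-8^j\le\frac14 8^j-8^j=-\frac34 8^j$. Since $p'<j'<j$, (b) gives at most $e^{2j-\frac34 8^j}\le e^{-j}$, using $3j\le\frac34 8^j$.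

Since $j\ge2^p\ge p$, all these bounds are at most $e^{-p}$.

**Step 5: $A_p$ has positive lower density.** Fix $p$. The set $J_p=\{2^p(2l+1):l\ge0\}$ is an arithmetic progression with step $2^{p+1}$. For large $t$ let $j\in J_p$ be maximal with $2\cdot8^j\le t$. Then $t<2\cdot8^{j+2^{p+1}}$. The interval $[8^j,2\cdot8^j]$ contains at least $8^j/d_p-1$ multiples of $d_p$, so
$$\#(A_p\cap[0,t])\ge\frac{8^j}{d_p}-1\ge\frac{t}{2d_p\,8^{2^{p+1}}}-1,$$
and $\liminf_{t\to\infty}\#(A_p\cap[0,t])/t>0$.

**Step 6: from integer times to real times.** The following lemma is used again at the end.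

**Lemma 1.** Let $(S(t))_{t\ge0}$ be a $C_0$-semigroup on a Banach space with $\|S(t)\|\le e^t$, and let $x$ be such that for every $y$ and every $\varepsilon>0$ the set $H=\{n\in\mathbb N:\|S(n)x-y\|<\frac\varepsilon2\}$ satisfies $\liminf_{t\to\infty}\#(H\cap[0,t])/t>0$. Then $x$ is a frequently hypercyclic vector for $(S(t))_{t\ge0}$.

*Proof.* Let $U\ne\emptyset$ be open, and let $B(y,\varepsilon)\subseteq U$. By strong continuity we can choose $\delta\in(0,1)$ with
$$e^\delta\tfrac\varepsilon2+\sup_{0\le s\le\delta}\|S(s)y-y\|<\varepsilon .$$
For $n\in H$ and $0\le s\le\delta$,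
$$\|S(n+s)x-y\|\le\|S(s)(S(n)x-y)\|+\|S(s)y-y\|\le e^s\|S(n)x-y\|+\|S(s)y-y\|<\varepsilon .$$
So $\{t\ge0:S(t)x\in U\}\supseteq\bigcup_{n\in H}[n,n+\delta]$, a disjoint union because $\delta<1$. At most one $n\in H\cap[0,t]$ has $n+\delta>t$, so the union has measure at least $\delta(\#(H\cap[0,t])-1)$ in $[0,t]$. Its lower density is therefore at least $\delta\liminf_t\#(H\cap[0,t])/t>0$. $\square$

Now let $y\in E$ and $\varepsilon>0$. As $G$ is dense and each of its elements occurs infinitely often among the $g_p$, there is $p$ with $\|g_p-y\|<\frac\varepsilon4$ and $e^{-p}<\frac\varepsilon4$. By Step 4, $\|T(n)u-y\|<\frac\varepsilon2$ for all $n\in A_p$. With Step 5, the hypothesis of Lemma 1 holds for $S(t)=T(t)$, whose norm bound is (6), and $x=u$. So $u$ is a frequently hypercyclic vector for $(T(t))_{t\ge0}$, which proves part 1 of Theorem A.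

## The backward semigroup: small norms are logarithmically rare

For $q\ge1$ let $Z_q=\{s\ge0:\varphi_q(s)>0\}$, the union of all wells on line $q$. By the definition of $\varphi_q$, $Z_q=D_q\cup W_q$ with
$$D_q=\bigcup_{p\ge q}\bigcup_{i\ge1}(id_p-4p,\,id_p+4p),\qquad W_q=\bigcup_{j\ge1,\,2^q\mid j}V_j .$$

**Step 1: $\overline{\mathrm{ld}}(Z_q)\le3\cdot2^{-q}$.** We bound the two parts separately.

*Small wells.* Fix $p$ and $t>0$, and count the $i\ge1$ with $id_p-4p<t$. If $t\le\frac12d_p$, then $t+4p\le d_p$ by (4), and there is no such $i$. If $t>\frac12d_p$, their number is at most $\frac{t+4p}{d_p}\le\frac t{d_p}+\frac12\le\frac{2t}{d_p}$. Each interval has length $8p$, so for all $t>0$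
$$M(t):=m(D_q\cap[0,t])\le\sum_{p\ge q}8p\cdot\frac{2t}{d_p}=\sum_{p\ge q}2^{-p}t=2^{1-q}t .$$
Integrating by parts as in the proof of (1), for $t\geq 1$,
$$\int_{D_q\cap[1,t]}\frac{ds}s=\frac{M(t)}t-M(1)+\int_1^t\frac{M(s)}{s^2}\,ds\le2^{1-q}(1+\log t).$$

*Huge wells.* The well $V_j$ with $j=2^qi$ meets $[1,t]$ only if $\frac12 8^{2^qi}<t$, that is, $i<\frac{\log2t}{2^q\log8}$. Moreover $\int_{V_j}\frac{ds}s=\log6<\log8$. So
$$\int_{W_q\cap[1,t]}\frac{ds}s\le\frac{\log2t}{2^q\log8}\cdot\log8=2^{-q}\log(2t).$$
Adding the two bounds, dividing by $\log t$ and letting $t\to\infty$ gives $\overline{\mathrm{ld}}(Z_q)\le2^{1-q}+2^{-q}=3\cdot2^{-q}$.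

**Step 2: a large value trapped on line $q$.** Let $x$ be hypercyclic for $(T(-t))_{t\ge0}$, let $r>0$, and put $S=\{t\ge0:\|T(-t)x\|\le r\}$. Fix any $q$. This step applies (2) on line $q$. The set $\{f\in E:|f_q(0)|>r\}$ is open, since $|f_q(0)|\le\|f\|$ by $\omega_q(0)=1$, and it is nonempty. So the backward orbit of $x$ meets it: there is $\tau\ge0$ with $|x_q(-\tau)|=|(T(-\tau)x)_q(0)|>r$. For $t\ge\tau$,
$$\|T(-t)x\|\ge\omega_q(t-\tau)\,|(T(-t)x)_q(t-\tau)|=\omega_q(t-\tau)\,|x_q(-\tau)| .$$
If $t-\tau\notin Z_q$, then $\omega_q(t-\tau)=1$ and the right-hand side exceeds $r$. Hence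
$$S\cap[\tau,\infty)\subseteq\tau+Z_q . \tag{10}$$

**Step 3: let $q$ grow.** Split $[1,t]$ at $\tau+1$. The part of $S$ below $\tau+1$ contributes at most $\log(\tau+1)$. On the part above, substitute $s=\tau+v$ with $v\ge1$, and use (10) and $\frac1{\tau+v}\le\frac1v$:
$$\int_{S\cap[1,t]}\frac{ds}s\le\log(\tau+1)+\int_{Z_q\cap[1,t]}\frac{dv}v .$$
Since $\tau$ does not depend on $t$, Step 1 gives $\overline{\mathrm{ld}}(S)\le3\cdot2^{-q}$. The set $S$ does not depend on $q$, while $q$ was arbitrary, so $\overline{\mathrm{ld}}(S)=0$. By (1), $\underline{\mathrm{dens}}(S)=0$. With $r=1$ this gives $\underline{\mathrm{dens}}\{t\ge0:\|T(-t)x\|<1\}=0$.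

**Step 4: no frequently hypercyclic vector.** A frequently hypercyclic vector $x$ of $(T(-t))_{t\ge0}$ would be hypercyclic, and testing with the open unit ball would give $\underline{\mathrm{dens}}\{t\ge0:\|T(-t)x\|<1\}>0$. This contradicts Step 3. So $(T(-t))_{t\ge0}$ is not frequently hypercyclic, and Theorem A is proved. $\blacksquare$

## The time-one operator

An operator $L$ is frequently hypercyclic if there is a vector $x$ such that for every nonempty open $U$ the set $H=\{n\in\mathbb N:L^nx\in U\}$ satisfies $\liminf_{t\to\infty}\#(H\cap[0,t])/t>0$; such an $x$ is called frequently hypercyclic for $L$. The example passes to this setting.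

**Corollary.** For the group of Theorem A constructed above, $T(1)$ is an invertible frequently hypercyclic operator on $E$ whose inverse is not frequently hypercyclic.

*Proof.* The sets $A_p$ consist of integers and have positive lower density, and $\|T(1)^nu-g_p\|\le e^{-p}$ for $n\in A_p$. Given a ball $B(y,\varepsilon)$, choose $p$ as after Lemma 1; then $T(1)^nu\in B(y,\varepsilon)$ for all $n\in A_p$. So $u$ is frequently hypercyclic for $T(1)$.

Suppose that $x$ were frequently hypercyclic for $T(1)^{-1}=T(-1)$. Then for all $y\in E$ and $\varepsilon>0$ the set $\{n\in\mathbb N:\|T(-n)x-y\|<\frac\varepsilon2\}$ would have positive lower density. Since $\|T(-s)\|\le e^s$ for $s\ge0$ by (6), Lemma 1 with $S(t)=T(-t)$ would make $x$ frequently hypercyclic for $(T(-t))_{t\ge0}$, which Theorem A excludes. $\blacksquare$
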